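# A function space on a tree that is not a dual differentiation space

## Three theorems on $C_0(T)$ for the tree of countable sequences in $\omega_1$

Throughout, Banach spaces are real, $X^*$ and $X^{**}$ are the dual and bidual of $X$, and $\widehat X\subseteq X^{**}$ is the canonical image of $X$.

**Theorem A.** Let $T$ be the set of all functions $t:\alpha\to\omega_1$, where $\alpha$ ranges over all countable ordinals, ordered by extension ($s\le t$ iff $t$ extends $s$) and given the interval topology. Let $0$ denote its least element (the empty function), let $[s,t]=\{r:s\le r\le t\}$, and let $X=C_0(T)$ with the supremum norm. Then $X^*=\ell_1(T)$. Define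
$$\varphi(\mu)=\sup_{t\in T}\mu([0,t])\qquad(\mu\in X^*).$$
Then $\varphi$ is $1$-Lipschitz and sublinear, and the following hold.

1. $\partial\varphi(\mu)\cap\widehat X\neq\varnothing$ for all $\mu$ in a residual subset of $X^*$.
2. For every $\mu\in X^*$ and $c>0$, $\ \sup_{\|h\|=c}\,[\varphi(\mu+h)+\varphi(\mu-h)-2\varphi(\mu)]=c$. Hence $\varphi$ is Fréchet differentiable at no point of $X^*$.
3. $\varphi$ is not even Gâteaux differentiable at any point where it has a weak$^*$ continuous subgradient. Hence it is non-Gâteaux differentiable on a residual set.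

Restricting $\varphi$ gives such an example on every nonempty open convex $A\subseteq X^*$. In particular, $C_0(T)$ is not a dual differentiation space.

**Theorem B.** The space $X=C_0(T)$ has an equivalent norm whose norm-attaining functionals form a residual subset of $X^*$, but whose dual norm is Fréchet differentiable at no point of $X^*$.

**Theorem C.** A closed subspace of a dual differentiation space is a dual differentiation space. Hence no Banach space containing an isomorphic copy of $C_0(T)$ is one. In particular $\ell_\infty(\Gamma)$ with $|\Gamma|\ge 2^{\aleph_0}$ and (in ZFC) $\ell_\infty/c_0$ are not dual differentiation spaces.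

Theorem A answers a question taken from Warren B. Moors and Samuel White, "James' weak compactness theorem: an exposition", arXiv:1705.06406 (2017): is every Banach space a dual differentiation space? The answer is no. Let us say what the words mean.

Let $A\subseteq X^*$ be nonempty, open and convex, and let $\varphi:A\to\mathbb R$ be continuous and convex. Its **subdifferential** at $x^*\in A$ is
$$\partial\varphi(x^*)=\{x^{**}\in X^{**}:\ x^{**}(y^*-x^*)\le\varphi(y^*)-\varphi(x^*)\ \text{ for all }y^*\in A\}.$$
Subgradients of a function on $X^*$ naturally live in $X^{**}$. One that happens to lie in $\widehat X$ is called a **weak$^*$ continuous subgradient**. A subset of $A$ is **residual** if it contains a dense $G_\delta$ subset of $A$.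

**Definition.** A Banach space $X$ is a **dual differentiation space** if, for every nonempty open convex $A\subseteq X^*$, every continuous convex $\varphi:A\to\mathbb R$ that has a weak$^*$ continuous subgradient at each point of a residual subset of $A$ is Fréchet differentiable at the points of a dense subset of $A$.

So the question is whether generic availability of subgradients from the small space $X$ forces some Fréchet differentiability. Theorem A says that it does not, in the strongest way: the same function has good subgradients generically and is Fréchet differentiable nowhere.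

**Example (the norm of $\ell_1$).** Take $X=c_0$, $X^*=\ell_1$, $\varphi=\|\cdot\|_1$. An $x\in c_0$ is a subgradient at $\mu$ exactly when $\|x\|_\infty\le1$ and $\sum x_n\mu_n=\sum|\mu_n|$ (see F4 below). This forces $|x_n|=1$ whenever $\mu_n\ne0$, so $\mu$ must be finitely supported, and for such $\mu$ the sign vector works. Thus weak$^*$ continuous subgradients exist precisely at the finitely supported points.

## Four facts about convex functions

Let $\psi$ be a continuous convex function on an open convex subset $A$ of a Banach space $E$, and let $p\in A$. We use it with $E$ a dual space, so that $\partial\psi(p)\subseteq E^*$.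

**F1.** $\partial\psi(p)\ne\varnothing$. This is the Hahn–Banach theorem.

**F2.** $\psi$ is Fréchet differentiable at $p$ if and only if $\psi(p+h)+\psi(p-h)-2\psi(p)=o(\|h\|)$ as $h\to0$. If $\psi(p\pm h)=\psi(p)\pm L(h)+o(\|h\|)$, add the two expansions. Conversely, take $z\in\partial\psi(p)$. Both $\psi(p+h)-\psi(p)-z(h)$ and $\psi(p-h)-\psi(p)+z(h)$ are nonnegative, and their sum is $o(\|h\|)$, so each one is $o(\|h\|)$.

**F3.** If $\psi$ is Gâteaux differentiable at $p$ with derivative $L$, then $\partial\psi(p)=\{L\}$. If $z\in\partial\psi(p)$, then $\lambda z(h)\le\psi(p+\lambda h)-\psi(p)$ for small $\lambda>0$. Divide by $\lambda$ and let $\lambda\downarrow0$ to get $z(h)\le L(h)$ for every $h$. Replacing $h$ by $-h$ gives $z=L$. By F1 the set is nonempty.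

**F4.** If $\psi$ is sublinear on $A=E$, then $z\in\partial\psi(p)$ if and only if $z\le\psi$ on $E$ and $z(p)=\psi(p)$. "If" is immediate: $z(q-p)=z(q)-\psi(p)\le\psi(q)-\psi(p)$. For "only if", the points $q=0$ and $q=2p$ give $-z(p)\le-\psi(p)$ and $z(p)\le\psi(p)$, so $z(p)=\psi(p)$, and then the subgradient inequality reads $z(q)\le\psi(q)$.

F2 makes non-differentiability easy to test: it is enough to find, for each small $c$, a direction $h$ of norm $c$ in which the symmetric second difference is at least a fixed multiple of $c$.

## Small cases: the line, $c_0$, one chain, and the tree of finite sequences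

**The line.** If $X=\mathbb R$, then $\widehat X=X^{**}$, so the hypothesis is automatic by F1. A convex function on an open interval has a nondecreasing right derivative and is differentiable at each continuity point of it, so off a countable set. In one dimension this is Fréchet differentiability. So $\mathbb R$ is a dual differentiation space.

**The norm of $\ell_1$ on $c_0^*$.** Here is a nowhere Fréchet differentiable function. Given $\mu\in\ell_1$ and $c>0$, take $h=c\delta_n$: the second difference is $|\mu_n+c|+|\mu_n-c|-2|\mu_n|$, which tends to $2c$ as $n\to\infty$. By F2 we have non-differentiability everywhere. But by the example above, the points with a weak$^*$ continuous subgradient are the finitely supported ones. They form the countable union of the closed, nowhere dense subspaces $\operatorname{span}(\delta_1,\dots,\delta_n)$, which by the Baire category theorem is not residual. The conclusion fails, but so does the hypothesis.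

**One chain.** To get subgradients in $X$ we want a supremum of elements of $X$ that is generically attained. Try $X=c_0$ (indices $0,1,2,\dots$) and
$$\varphi(\mu)=\sup_{n}P_n(\mu),\qquad P_n(\mu)=\mu_0+\dots+\mu_n .$$
If $P_k(\mu)=\varphi(\mu)$, then $1_{\{0,\dots,k\}}\in c_0$ is a subgradient by F4. Attainment is indeed generic. Given $\mu$ and $\varepsilon>0$, choose $k$ with $P_k(\mu)>\varphi(\mu)-\varepsilon$ and let $h=\varepsilon(\delta_k-\delta_{k+1})$. Then $P_k(\mu+h)=P_k(\mu)+\varepsilon>\varphi(\mu)$, while $P_j(\mu+h)=P_j(\mu)\le\varphi(\mu)$ for $j\neq k$. So $\mu+h$ lies in the open set $\{P_k>\sup_{j\ne k}P_j\}$. But on this open set $\varphi=P_k$ is linear. So $\varphi$ is Fréchet differentiable on a dense open set. We made the maximum attained by isolating the maximizer, and that created differentiability.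

To prevent this, let every maximizer $t$ have uncountably many successors $u$. A perturbation in $\ell_1$ has countable support, so it cannot push down the values at all successors, and $t$ can never be isolated.

**The tree of finite sequences.** So take the tree $T'$ of finite sequences in $\omega_1$, ordered by extension. Let $X=c_0(T')$, so $X^*=\ell_1(T')$, let $\varphi(\mu)=\sup_{t\in T'}\mu([0,t])$, and write $T'_t=\{r\in T':r\ge t\}$.

*This $\varphi$ is nowhere Fréchet differentiable.* Given $\mu$ and $c,\eta>0$, choose $t$ with $\mu([0,t])>\varphi(\mu)-\eta$ and an immediate successor $u$ of $t$ outside the countable support of $\mu$. With $h=c\delta_u$ we have $\varphi(\mu+h)\ge(\mu+h)([0,u])=\mu([0,t])+c$ and $\varphi(\mu-h)\ge(\mu-h)([0,t])=\mu([0,t])$. So the second difference exceeds $c-2\eta$, and F2 applies.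

*But generically there is no weak$^*$ continuous subgradient.* For $t\neq0$ put
$$m_t(\mu)=\sup_{r\ge t}\mu([0,r]),\qquad m^t(\mu)=\sup_{r\not\ge t}\mu([0,r]),$$
so $\varphi=\max(m_t,m^t)$. For $n\ge1$ let $Q_n$ be the set of $\mu$ such that $m_t(\mu)>m^t(\mu)$ for some $t$ of length at least $n$. It is open, since $m_t$ and $m^t$ are $1$-Lipschitz. It is dense: let $\nu$ be finitely supported and $\varepsilon>0$. The numbers $\nu([0,r])$ take finitely many values, so $\varphi(\nu)=\nu([0,t_0])$ for some $t_0$. Take an immediate successor $v$ of $t_0$ with $T'_v\cap\operatorname{supp}\nu=\varnothing$ and some $u\ge v$ of length at least $n$. Then $\nu+\varepsilon\delta_u$ gives $[0,r]$ the value $\varphi(\nu)+\varepsilon$ for $r\ge u$ and at most $\varphi(\nu)$ for $r\not\ge u$.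

Now let $\mu\in\bigcap_nQ_n$, with witnesses $t_n$ of length at least $n$, and suppose $x\in c_0(T')$ gives a subgradient at $\mu$. Fix $n$ and $0<\varepsilon<m_{t_n}(\mu)-m^{t_n}(\mu)$. Subtracting $\varepsilon\delta_{t_n}$ lowers $m_{t_n}$ by exactly $\varepsilon$ and leaves $m^{t_n}$ unchanged, so $\varphi(\mu-\varepsilon\delta_{t_n})=\varphi(\mu)-\varepsilon$. By F4,
$$\varphi(\mu)-\varepsilon x(t_n)=(\mu-\varepsilon\delta_{t_n})(x)\le\varphi(\mu)-\varepsilon,$$
so $x(t_n)\ge1$ for all $n$. Infinitely many different nodes occur among the $t_n$, which contradicts $x\in c_0(T')$.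

The obstruction is now visible. The nodes $t_n$ climb along a branch, and the place where the supremum "wants" to be attained is the end of that branch, which is not in the tree. So add it. Then branch again above it, add limits again, and so on. Closing off under one-step extension in $\omega_1$ directions and under unions of countable chains produces the sequences of *all countable lengths*: this is $T$. The topology must then be chosen so that $1_{[0,t]}$ belongs to $X$ even when $t$ has infinite length. This is what the interval topology does.

## The tree $T$, its topology, and $C_0(T)^*=\ell_1(T)$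

**Order.** We use five properties of $T$.

- (T1) $[0,t]$ is a countable well-ordered set: if $t$ has domain $\alpha$, its order type is $\alpha+1$.
- (T2) Each $t$ has uncountably many immediate successors, namely $t^\frown\xi$ for $\xi<\omega_1$. With $T_u:=\{r:r\ge u\}$, the sets $T_u$ for distinct immediate successors $u$ of $t$ are disjoint.
- (T3) Every nonempty countable chain in $T$ has a supremum in $T$, namely its union: its domain is a countable supremum of countable ordinals, hence countable.
- (T4) Two elements with a common upper bound are comparable.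
- (T5) Any $s,t$ have a greatest lower bound $s\wedge t$, their longest common initial segment. It exists because the set of ordinals $\beta$ with $s|_\beta=t|_\beta$ (and $\beta$ at most both domains) is closed under suprema.

Call $s$ a **successor node** if its domain is a successor ordinal. It then has an immediate predecessor $s^-$. A node whose domain is a nonzero limit ordinal is a limit node.

**Topology.** A base is given by the sets $[0,t]$ and $(s,t]=\{r:s<r\le t\}$ with $s<t$. It is a base: if $x\in(s,t]\cap(s',t']$, then $s,s'<x$ are comparable and $(\max(s,s'),x]$ lies in the intersection; if $x\in[0,t]\cap(s',t']$ use $(s',x]$; if $x\in[0,t]\cap[0,t']$ use $[0,x]$.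

**Example.** A successor node $s$ is isolated, since $\{s\}=(s^-,s]$; so is $0$. If $t$ has length $\omega$, its basic neighborhoods contain $(t|_n,t]$ for some $n$, so $t|_n\to t$ and $[0,t]$ is a convergent sequence together with its limit.

*$T$ is Hausdorff.* If $x<y$, use $[0,x]$ and $(x,y]$. If $x,y$ are incomparable and $r=x\wedge y$, use $(r,x]$ and $(r,y]$: a common element would be $\le x$ and $\le y$, hence $\le r$.

*Each $[0,t]$ is compact and clopen.* It is open by definition. Its subspace topology is its order topology. Indeed, traces of basic sets are empty or of the form $[0,x]$ or $(s,x]$ with $x\le t$, which are order-open in a well-ordered set. Conversely $\{r:r<x\}=\bigcup_{y<x}[0,y]$ and $(x,t]$ are open in $T$. So $[0,t]$ is homeomorphic to a successor ordinal, hence compact, and it is closed since $T$ is Hausdorff.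

Thus $T$ is locally compact Hausdorff. If $s$ is a successor node and $t\ge s$, then $[s,t]=[0,t]\setminus[0,s^-]$ is compact and clopen too. Therefore
$$1_{[s,t]}\in C_0(T)\quad\text{whenever }s\le t\text{ and }s\text{ is }0\text{ or a successor node.}\tag{1}$$
Every compact $K\subseteq T$ is covered by finitely many sets $[0,t_i]$, so compact sets are countable. For $f\in C_0(T)$ the sets $\{|f|\ge1/n\}$ are compact, so every $f\in C_0(T)$ has countable support.

**Dual.** By the Riesz theorem, $X^*$ is the space of finite signed regular Borel measures on $T$ with the variation norm. Given such $\mu$, regularity gives compact sets $K_n$ with $|\mu|(K_n)\to|\mu|(T)$. The set $\bigcup_nK_n$ is countable and carries $|\mu|$, so $\mu$ is purely atomic. Conversely, every absolutely summable family of point masses is a regular Borel measure: inner regularity holds with finite sets $F$, and outer regularity of a set $E$ follows by taking open sets $T\setminus F$ with $F$ finite and disjoint from $E$. Hence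
$$X^*=\ell_1(T),\qquad\|\mu\|=\sum_t|\mu(\{t\})|,\qquad\mu(f)=\sum_tf(t)\mu(\{t\}).$$
Each $\mu$ has countable support, and finitely supported $\mu$ are dense. Write $\delta_t$ for the point mass at $t$.

**Example.** Let $u\neq v$ be immediate successors of $0$ and $\mu=\delta_u-\delta_v$. Then $\mu([0,r])$ is $1$ for $r\ge u$, $-1$ for $r\ge v$, and $0$ otherwise. So $\varphi(\mu)=1$, attained at every $r\ge u$. Also $\varphi(-\delta_0)=-1$, so $\varphi$ is not a norm.

## Generic attainment of $\sup_{t\ge s}\mu([s,t])$

For Theorem A we need only $s=0$; Theorem B needs all successor nodes. For $s\in T$ equal to $0$ or a successor node, put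
$$\varphi_s(\mu)=\sup_{t\ge s}\mu([s,t]),\qquad\varphi=\varphi_0 .$$
It is a supremum of linear functionals $\mu\mapsto\mu([s,t])$ of norm $1$, so it is finite, sublinear and $1$-Lipschitz.

**Lemma 1.** There are open dense sets $O_{s,n}\subseteq X^*$ ($n\ge1$) such that for every $\mu\in\bigcap_nO_{s,n}$ the supremum defining $\varphi_s(\mu)$ is attained.

The sets record two things: the supremum is decided strictly above some node $t$, and almost no mass of $\mu$ lies strictly above $t$. For $t\ge s$ let
$$m_t(\mu)=\sup_{r\ge t}\mu([s,r]),\qquad m^t(\mu)=\sup\{\mu([s,r]):r\ge s,\ r\not\ge t\}\quad(\sup\varnothing=-\infty),$$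
so $\varphi_s=\max(m_t,m^t)$. Let $O_{s,n}$ be the set of all $\mu$ for which there is $t\ge s$ with
$$m_t(\mu)>m^t(\mu)\quad\text{and}\quad|\mu|(T_t\setminus\{t\})<\tfrac1n.\tag{2}$$

**Step 1: $O_{s,n}$ is open.** For fixed $t$, the quantities $m_t(\mu)$, $m^t(\mu)$ and $|\mu|(T_t\setminus\{t\})$ are $1$-Lipschitz in $\mu$ (or $m^t\equiv-\infty$, when $t=s$). So (2) defines an open set for each $t$, and $O_{s,n}$ is the union of these.

**Step 2: $O_{s,n}$ is dense.** We approximate a finitely supported $\nu$ within $\varepsilon>0$ by adding mass at a fresh successor of a maximizer. The numbers $\nu([s,r])$ take finitely many values, so $\varphi_s(\nu)=\nu([s,t_0])$ for some $t_0\ge s$. By (T2), the sets $T_u$ over the immediate successors $u$ of $t_0$ are disjoint and uncountable in number, so there is an immediate successor $t$ with $T_t\cap\operatorname{supp}\nu=\varnothing$. Let $\nu'=\nu+\varepsilon\delta_t$.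

- If $r\ge t$, then $[s,r]$ is the disjoint union of $[s,t_0]$ and $[t,r]$, and $\nu([t,r])=0$, so $\nu'([s,r])=\varphi_s(\nu)+\varepsilon$.
- If $r\ge s$ and $r\not\ge t$, then $t\notin[s,r]$, so $\nu'([s,r])=\nu([s,r])\le\varphi_s(\nu)$.
- $|\nu'|(T_t\setminus\{t\})=0$.

So $t$ witnesses $\nu'\in O_{s,n}$, and $\|\nu-\nu'\|=\varepsilon$.

**Step 3: the witnesses form a chain.** Let $\mu\in\bigcap_nO_{s,n}$ with witnesses $t_n$. Then $m^{t_n}(\mu)<m_{t_n}(\mu)=\varphi_s(\mu)$ for all $n$. Given $n,k$, choose $r\ge s$ with $\mu([s,r])>\max(m^{t_n}(\mu),m^{t_k}(\mu))$. By the definition of $m^{t_n}$ and $m^{t_k}$, this forces $r\ge t_n$ and $r\ge t_k$. By (T4), $t_n$ and $t_k$ are comparable.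

**Step 4: the supremum of the chain is a maximizer.** This is where the finite-sequence tree failed. By (T3), $t=\sup_nt_n$ exists in $T$. For $r\ge t_n$ we have $[s,r]\setminus[s,t_n]=(t_n,r]\subseteq T_{t_n}\setminus\{t_n\}$, hence
$$|\mu([s,r])-\mu([s,t_n])|\le|\mu|(T_{t_n}\setminus\{t_n\})<\tfrac1n .$$
Applying this to all $r\ge t_n$, and then to $r=t$,
$$\varphi_s(\mu)=m_{t_n}(\mu)\le\mu([s,t_n])+\tfrac1n\le\mu([s,t])+\tfrac2n .$$
Let $n\to\infty$: $\varphi_s(\mu)\le\mu([s,t])$, and the reverse inequality is trivial. $\square$

## Weak$^*$ continuous subgradients without differentiability: proof of Theorem A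

We saw that $\varphi=\varphi_0$ is $1$-Lipschitz and sublinear.

**Step 1 (part 1): generic subgradients in $\widehat X$.** By Lemma 1 and the Baire category theorem, $G=\bigcap_nO_{0,n}$ is a dense $G_\delta$. For $\mu\in G$ there is $t$ with $\varphi(\mu)=\mu([0,t])$. Put $x=1_{[0,t]}$, which lies in $X$ by (1). For all $\nu\in X^*$ we have $\nu(x)=\nu([0,t])\le\varphi(\nu)$, and $\mu(x)=\varphi(\mu)$, so $\hat x(\nu-\mu)\le\varphi(\nu)-\varphi(\mu)$. That is, $\hat x\in\partial\varphi(\mu)$. We record what the argument shows:
$$\varphi(\mu)=\mu([0,t])\ \Longrightarrow\ \widehat{1_{[0,t]}}\in\partial\varphi(\mu).\tag{3}$$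

**Step 2 (part 2): the second difference.** Let $\mu\in X^*$ and $c,\eta>0$. For the lower bound, choose $t$ with $\mu([0,t])>\varphi(\mu)-\eta$. As $\mu$ has countable support, (T2) gives an immediate successor $u$ of $t$ with $\mu(\{u\})=0$. Let $h=c\delta_u$, so $\|h\|=c$. Then
$$\varphi(\mu+h)\ge(\mu+h)([0,u])=\mu([0,t])+c,\qquad\varphi(\mu-h)\ge(\mu-h)([0,t])=\mu([0,t]),$$
so $\varphi(\mu+h)+\varphi(\mu-h)-2\varphi(\mu)>c-2\eta$. As $\eta$ was arbitrary, the supremum over $\|h\|=c$ is at least $c$.

For the upper bound, let $\|h\|=c$ and let $h^\pm$ be the positive and negative parts of $h$. By sublinearity the second difference is at most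
$$\varphi(h)+\varphi(-h)\le h^+(T)+h^-(T)=\|h\|=c .$$
So the supremum equals $c$ for every $c>0$. It is not $o(c)$ as $c\downarrow0$, and by F2 $\varphi$ is Fréchet differentiable at no point.

**Step 3: restriction to an open convex $A$, for parts 1 and 2.** Let $A\subseteq X^*$ be nonempty, open and convex. The set $G\cap A$ is a dense $G_\delta$ in $A$, and subgradients of $\varphi$ are subgradients of $\varphi|_A$. For $\mu\in A$ the identity of part 2 holds for all $c$ so small that the closed ball of radius $c$ about $\mu$ lies in $A$, so $\varphi|_A$ is nowhere Fréchet differentiable. With $A=X^*$ this already shows that $C_0(T)$ is not a dual differentiation space.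

**Step 4 (part 3): no Gâteaux derivative at points of attainment.** Suppose $\varphi(\mu)=\mu([0,t])$. Choose an immediate successor $u$ of $t$ with $\mu(\{u\})=0$. Then also $\varphi(\mu)=\mu([0,u])$, and by (3) both $1_{[0,t]}$ and $1_{[0,u]}$ give elements of $\partial\varphi(\mu)$. They are distinct, so by F3 $\varphi$ is not Gâteaux differentiable at $\mu$.

**Step 5 (part 3): Gâteaux differentiability and a subgradient in $\widehat X$ would force attainment.** Suppose $\varphi$ is Gâteaux differentiable at $\mu$ and $\partial\varphi(\mu)\cap\widehat X\ne\varnothing$. By F3, $\partial\varphi(\mu)=\{\hat x\}$ with $x\in X$. Choose $t_n$ with $\mu([0,t_n])\to\varphi(\mu)$. The elements $1_{[0,t_n]}$ lie in the weak$^*$ compact unit ball of $X^{**}$. Let $z$ be a weak$^*$ cluster point of the sequence. For each $\nu$, $z(\nu)$ is a cluster point of the numbers $\nu([0,t_n])\le\varphi(\nu)$, so $z\le\varphi$. Likewise $z(\mu)=\varphi(\mu)$. By F4, $z\in\partial\varphi(\mu)$, so $z=\hat x$. A sequence in a compact space with only one cluster point converges to it. So $1_{[0,t_n]}\to\hat x$ weak$^*$,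 and testing against $\delta_r$ shows pointwise convergence on $T$. Hence $x=1_E$ with
$$E=\{r:\ r\le t_n\text{ for all sufficiently large }n\}.$$
The set $E$ contains $0$ and is downward closed. It is a chain by (T4), because any two of its elements lie below a common $t_n$. It is countable, being the support of $x\in C_0(T)$. Let $t=\sup E\in T$, by (T3).

If $t\in E$, then $E=[0,t]$, and $\varphi(\mu)=\lim_n\mu([0,t_n])=\mu(x)=\mu([0,t])$. This is excluded by Step 4.

If $t\notin E$, then $E$ has no largest element, since a largest element would be the supremum. Moreover $E=\{r:r<t\}$: if $r<t$, then $r$ is not an upper bound of $E$, so some $e\in E$ has $e\not\le r$. Since $e,r\le t$ are comparable, $r<e$, so $r\in E$. Every neighborhood of $t$ contains $(s,t]$ for some $s<t$. As $s\in E$ and $E$ has no largest element, $(s,t]$ meets $E$. So $t$ is in the closure of $E$ while $1_E(t)=0$, and $x=1_E$ is not continuous, a contradiction.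

So Gâteaux differentiability fails wherever there is a weak$^*$ continuous subgradient, in particular on the residual set $G$. The same holds for $\varphi|_A$. Indeed, a subgradient $z$ of $\varphi|_A$ at $\mu\in A$ is a subgradient of $\varphi$: for $\nu\in X^*$ and small $\lambda\in(0,1)$ the point $\mu+\lambda(\nu-\mu)$ is in $A$, so $\lambda z(\nu-\mu)\le\varphi(\mu+\lambda(\nu-\mu))-\varphi(\mu)\le\lambda(\varphi(\nu)-\varphi(\mu))$. And Gâteaux differentiability at $\mu$ is a local matter. $\square$

## A dual norm assembled from all the functions $\varphi_s$: proof of Theorem B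

We want a norm on $X$ whose dual norm has the two features of $\varphi$. The first thing to try is to symmetrize: $\sup_t|\mu([0,t])|$. At $\mu=\delta_u-\delta_0$, with $u$ an immediate successor of $0$, this equals $1$. But it is not obvious at this stage that it is equivalent to $\|\cdot\|$, and in fact it is not. For $n\ge1$ let $r_0<r_1<\dots<r_{2n-1}$ be the first $2n$ nodes of a branch and $\mu=\sum_{i<2n}(-1)^i\delta_{r_i}$: then $\|\mu\|=2n$, but every $\mu([0,t])$ is $0$ or $1$. So one must add enough vectors to the unit ball. We attach to each successor node $s$ a vector $y_s$ so that the $y_s$ run through the whole unit ball of $X$, and arrange that generically a single $s$ wins.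

**Step 1: counting.** Let $S$ be the set of successor nodes. We claim $|S|=|T|=|X|=2^{\aleph_0}$. The functions $\omega\to\{0,1\}$ belong to $T$, so $|T|\ge2^{\aleph_0}$. For each of the $\aleph_1$ countable ordinals $\alpha$ there are at most $\aleph_1^{\aleph_0}\le(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$ functions $\alpha\to\omega_1$, so $|T|\le\aleph_1\cdot2^{\aleph_0}=2^{\aleph_0}$. The map $t\mapsto t^\frown0$ injects $T$ into $S\subseteq T$. An element of $X$ is determined by a countable subset of $T$ and a real function on it, so $|X|\le(2^{\aleph_0})^{\aleph_0}\cdot(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$, and $|X|\ge|\mathbb R|$.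

Fix a surjection $s\mapsto y_s$ from $S$ onto the closed unit ball $B_X$.

**Step 2: the norm.** Let
$$D=\{\theta y_s+8\theta'1_{[s,t]}:\ s\in S,\ t\ge s,\ \theta,\theta'\in\{1,-1\}\},\qquad B=\overline{\operatorname{conv}}\,D .$$
By (1), $D\subseteq X$. The set $D$ is symmetric and contained in $9B_X$, and each $y_s$ is the midpoint of $y_s+8\cdot1_{[s,s]}$ and $y_s-8\cdot1_{[s,s]}$. Hence $B_X\subseteq B\subseteq9B_X$, and the closed convex symmetric set $B$ is the unit ball of an equivalent norm (its Minkowski functional). Its dual norm is
$$N(\mu)=\sup_{x\in B}\mu(x)=\sup_{x\in D}\mu(x)=\sup_{s\in S}N_s(\mu),$$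
$$N_s(\mu)=\sup_{t\ge s}\bigl(|\mu(y_s)|+8|\mu([s,t])|\bigr)=|\mu(y_s)|+8\max\bigl(\varphi_s(\mu),\varphi_s(-\mu)\bigr).$$
Each $N_s$ is $9$-Lipschitz for $\|\cdot\|$. Put
$$V_s=\Bigl\{\mu:\ N_s(\mu)>\sup_{r\in S,\,r\ne s}N_r(\mu)\Bigr\}.$$
A finite supremum of $9$-Lipschitz functions is $9$-Lipschitz, so each $V_s$ is open. The $V_s$ are pairwise disjoint, since $\mu\in V_s\cap V_r$ with $r\neq s$ would give $N_s(\mu)>N_r(\mu)>N_s(\mu)$.

**Step 3: $\bigcup_sV_s$ is dense.** This is the trick that isolated a maximizer on one chain, now used to isolate the *starting* node $s$, which has only one predecessor. Let $\mu\in X^*$ and $\eta>0$. Choose $s\in S$ and $t\ge s$ with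
$$|\mu(y_s)|+8|\mu([s,t])|>N(\mu)-\eta .\tag{4}$$
Let $\theta=\pm1$ with $\theta\mu([s,t])=|\mu([s,t])|$, and let $h=\theta\eta(2\delta_s-\delta_{s^-})$, so $\|h\|=3\eta$. Since $s^-\notin[s,t]$, we have $h([s,t])=2\theta\eta$, and $|h(y_s)|\le3\eta$. So
$$N_s(\mu+h)\ge|\mu(y_s)|-3\eta+8\bigl(|\mu([s,t])|+2\eta\bigr)>N(\mu)-\eta+13\eta=N(\mu)+12\eta .$$
Now let $r\in S$, $r\ne s$, and $t'\ge r$. If $s\in[r,t']$, then $r<s$, so $r\le s^-$ and $s^-\in[r,t']$, whence $h([r,t'])=\theta\eta(2-1)=\theta\eta$. If $s\notin[r,t']$, then $h([r,t'])\in\{0,-\theta\eta\}$. In all cases $|h([r,t'])|\le\eta$, and $|h(y_r)|\le3\eta$, so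
$$N_r(\mu+h)\le N_r(\mu)+3\eta+8\eta\le N(\mu)+11\eta .$$
Thus $\mu+h\in V_s$ with $\|h\|=3\eta$. The weight $8$ was chosen to make $12>11$.

**Step 4: the norm-attaining functionals are residual.** Put $O'_{s,n}=O_{s,n}\cap(-O_{s,n})$, open and dense by Lemma 1, and $W_n=\bigcup_{s\in S}(V_s\cap O'_{s,n})$. Each $W_n$ is open. It is dense, because $V_s\cap O'_{s,n}$ is dense in the open set $V_s$ and $\bigcup_sV_s$ is dense. Let $\mu$ be in the dense $G_\delta$ set $\bigcap_nW_n$. For each $n$ there is $s$ with $\mu\in V_s\cap O'_{s,n}$, and by disjointness of the $V_s$ it is the same $s$ for all $n$. Hence $\mu,-\mu\in\bigcap_nO_{s,n}$, and by Lemma 1 both $\varphi_s(\mu)$ and $\varphi_s(-\mu)$ are attained. So for some $t\ge s$ and suitable signs,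
$$N(\mu)=N_s(\mu)=|\mu(y_s)|+8|\mu([s,t])|=\mu(\theta y_s+8\theta'1_{[s,t]}),$$
where the vector on the right is in $D\subseteq B$. So $\mu$ attains its norm. (By F4 such a vector is a weak$^*$ continuous subgradient of $N$ at $\mu$.)

**Step 5: $N$ is nowhere Fréchet differentiable.** Let $\mu\in X^*$ and $c,\eta>0$. Choose $s,t$ satisfying (4), and $\theta$ as in Step 3. Since $\mu$ and $y_s$ have countable supports, there is an immediate successor $u$ of $t$ with $\mu(\{u\})=0=y_s(u)$. For $h=c\theta\delta_u$ we get $h(y_s)=0$, and
$$N(\mu+h)\ge|\mu(y_s)|+8|\mu([s,u])+c\theta|=|\mu(y_s)|+8|\mu([s,t])|+8c>N(\mu)-\eta+8c,$$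
$$N(\mu-h)\ge|\mu(y_s)|+8|\mu([s,t])|>N(\mu)-\eta .$$
Letting $\eta\downarrow0$,
$$\sup_{\|h\|=c}\,[N(\mu+h)+N(\mu-h)-2N(\mu)]\ge8c\qquad\text{for every }c>0 .$$
By F2, $N$ is not Fréchet differentiable at $\mu$. (Fréchet differentiability does not change under passage to an equivalent norm on $X^*$.) $\square$

## Closed subspaces, isomorphic copies, and $\ell_\infty(\Gamma)$

Now we prove the first parts of Theorem C.

**Step 1: closed subspaces inherit the property.** The point is to lift a function on $Y^*$ to $Z^*$ along the restriction map. Let $Y$ be a closed subspace of a dual differentiation space $Z$. Let $\psi$ be continuous and convex on a nonempty open convex $A\subseteq Y^*$, with weak$^*$ continuous subgradients at the points of a dense $G_\delta$ set $G\subseteq A$. Let $R:Z^*\to Y^*$ be restriction, which is a continuous linear surjection by Hahn–Banach, hence open. Put $\tilde A=R^{-1}(A)$ and $\tilde\psi=\psi\circ R$, which is continuous and convex on the nonempty open convex set $\tilde A$.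

If $y\in Y$ gives a subgradient of $\psi$ at $Rz^*$, then for $w^*\in\tilde A$ we have $(w^*-z^*)(y)=(Rw^*-Rz^*)(y)\le\tilde\psi(w^*)-\tilde\psi(z^*)$, so $y\in Z$ gives a subgradient of $\tilde\psi$ at $z^*$. Thus $\tilde\psi$ has weak$^*$ continuous subgradients on $R^{-1}(G)$. This set is a $G_\delta$ in $\tilde A$ since $R$ is continuous. It is dense: if $U\subseteq\tilde A$ is open and nonempty, then $R(U)$ is open and nonempty in $A$, so it meets $G$. Since $Z$ is a dual differentiation space, $\tilde\psi$ is Fréchet differentiable at the points of a dense set $F\subseteq\tilde A$. The set $R(F)$ is dense in $A$: for $V\subseteq A$ open and nonempty, $R^{-1}(V)$ is open and nonempty, so it meets $F$.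

Let $z^*\in F$. For small $h\in Y^*$ take a Hahn–Banach extension $H\in Z^*$ with $RH=h$ and $\|H\|=\|h\|$. Then
$$\psi(Rz^*+h)+\psi(Rz^*-h)-2\psi(Rz^*)=\tilde\psi(z^*+H)+\tilde\psi(z^*-H)-2\tilde\psi(z^*)=o(\|h\|),$$
and by F2 $\psi$ is Fréchet differentiable at $Rz^*$. So $Y$ is a dual differentiation space.

**Step 2: isomorphisms.** Let $J:Z\to W$ be an isomorphism onto $W$, with $Z$ a dual differentiation space, and let $\psi$ be a function as in the definition on $A\subseteq W^*$. Then $\psi\circ(J^*)^{-1}$ is continuous and convex on $J^*(A)$. If $w\in W$ gives a subgradient of $\psi$ at $w^*$, then $z=J^{-1}w$ gives one of $\psi\circ(J^*)^{-1}$ at $J^*w^*$, since $(J^*v^*-J^*w^*)(z)=(v^*-w^*)(w)$. As $J^*$ is a linear homeomorphism, it preserves residual sets, dense sets and Fréchet differentiability. So $W$ is a dual differentiation space. With Step 1 and Theorem A, a space containing an isomorphic copy of $C_0(T)$ is not a dual differentiation space.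

**Step 3: $\ell_\infty(\Gamma)$.** We have $C_0(T)\subseteq\ell_\infty(T)$ isometrically. Since $|T|=2^{\aleph_0}\le|\Gamma|$, extension by zero embeds $\ell_\infty(T)$ isometrically in $\ell_\infty(\Gamma)$. So $\ell_\infty(\Gamma)$ is not a dual differentiation space.

## An isometric copy of $C_0(T)$ in $\ell_\infty/c_0$

It remains to treat $\ell_\infty/c_0$. Let $\mathfrak B=\mathcal P(\mathbb N)/\mathrm{fin}$ be the Boolean algebra of subsets of $\mathbb N$ modulo finite sets, and let $K$ be its Stone space. Elements of $\mathfrak B$ are identified with clopen subsets of $K$, nonzero ones with nonempty sets.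

**Step 1: $\ell_\infty/c_0=C(K)$.** If $M_1,\dots,M_k$ partition $\mathbb N$, the quotient norm of $\sum\lambda_i1_{M_i}$ is $\max\{|\lambda_i|:M_i\text{ infinite}\}$, which is also the supremum norm of $\sum\lambda_i1_{[M_i]}$ on $K$. So $1_M+c_0\mapsto1_{[M]}$ extends to a linear isometry on the classes of simple sequences, which are dense. Its range contains the span of the indicators of clopen sets, which is dense in $C(K)$ by Stone–Weierstrass. So $\ell_\infty/c_0$ is isometric to $C(K)$.

**Step 2: three facts about $\mathfrak B$.**

- (i) *Below each nonzero element there are $\aleph_1$ pairwise disjoint nonzero elements.* Identify an infinite set $M$ with the set of finite $0$–$1$ sequences. Each infinite $0$–$1$ sequence has an infinite set of finite initial segments, and two different ones share only finitely many. This gives $2^{\aleph_0}\ge\aleph_1$ almost disjoint infinite subsets of $M$. In particular every nonzero element splits into two disjoint nonzero parts.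
- (ii) *Decreasing sequences of nonzero elements have nonzero lower bounds.* If $M_1,M_2,\dots$ represent the sequence, each $M_1\cap\dots\cap M_n$ differs from $M_n$ by a finite set, so it is infinite. Choose $k_1<k_2<\cdots$ with $k_n\in M_1\cap\dots\cap M_n$; then $\{k_n\}$ represents a nonzero lower bound.
- (iii) *If $a_n$ is increasing, $c_n$ is decreasing and $a_n\le c_m$ for all $n,m$, there is $c$ with $a_n\le c\le c_n$ for all $n$.* Let $A_n,C_n$ be representatives and $M=\bigcup_n(A_n\cap C_1\cap\dots\cap C_n)$. Each $A_n\setminus M\subseteq A_n\setminus(C_1\cap\dots\cap C_n)$ is finite, and $M\setminus C_m\subseteq\bigcup_{n<m}(A_n\setminus C_m)$ is finite.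

**Step 3: a copy of the tree in $\mathfrak B$.** We want elements $a_t$ that intersect the way the intervals $[0,t]$ do. The auxiliary $b_t$ is the room reserved for everything above $t$. By recursion on the length of $t$ choose $a_t,b_t\in\mathfrak B\setminus\{0\}$ with $a_t\wedge b_t=0$ such that for $s<t$
$$a_s<a_t,\qquad b_t\le b_s,\qquad a_t\vee b_t\le a_s\vee b_s .\tag{5}$$

*Root.* Take any disjoint nonzero $a_0,b_0$.

*Successors of $t$.* By (i) take pairwise disjoint nonzero $d_\xi\le b_t$ for $\xi<\omega_1$, and split $d_\xi=p_\xi\vee q_\xi$ into disjoint nonzero parts. Let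
$$a_{t^\frown\xi}=a_t\vee p_\xi,\qquad b_{t^\frown\xi}=q_\xi .$$
They are disjoint: $q_\xi$ is disjoint from $p_\xi$, and from $a_t$ since $q_\xi\le b_t$. Since $0\neq p_\xi\le b_t$ is disjoint from $a_t$, we have $a_t<a_{t^\frown\xi}$. Clearly $q_\xi\le b_t$, and $a_{t^\frown\xi}\vee b_{t^\frown\xi}=a_t\vee d_\xi\le a_t\vee b_t$. For $s<t$, (5) follows by transitivity. For $\xi\neq\zeta$,
$$(a_{t^\frown\xi}\vee b_{t^\frown\xi})\wedge(a_{t^\frown\zeta}\vee b_{t^\frown\zeta})=(a_t\vee d_\xi)\wedge(a_t\vee d_\zeta)=a_t\vee(d_\xi\wedge d_\zeta)=a_t .\tag{6}$$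

*Limit $t$.* Its length is a countable limit ordinal, so there are $t_1<t_2<\cdots$ cofinal below $t$. By (ii) choose $b\ne0$ with $b\le b_{t_n}$ for all $n$. For all $n,m$ we have $a_{t_n}\le a_{t_m}\vee b_{t_m}$: if $n\le m$ because $a_{t_n}\le a_{t_m}$, and if $n>m$ because $a_{t_n}\le a_{t_n}\vee b_{t_n}\le a_{t_m}\vee b_{t_m}$. So (iii), applied to the increasing $a_{t_n}$ and the decreasing $a_{t_n}\vee b_{t_n}$, gives $c$ with $a_{t_n}\le c\le a_{t_n}\vee b_{t_n}$ for all $n$. Put $b_t=b$ and $a_t=c\wedge\neg b$, which are disjoint. Since $a_{t_n}\wedge b\le a_{t_n}\wedge b_{t_n}=0$, we have $a_{t_n}\le a_t$, so $a_t\neq0$. Also $a_t\vee b_t=c\vee b\le a_{t_n}\vee b_{t_n}$. If $s<t$, choose $n$ with $s<t_n$. Then $a_s<a_{t_n}\le a_t$, $b_t\le b_{t_n}\le b_s$ and $a_t\vee b_t\le a_{t_n}\vee b_{t_n}\le a_s\vee b_s$, so (5) holds.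

**Step 4: meets are preserved.** We claim
$$a_s\wedge a_t=a_{s\wedge t}\qquad\text{for all }s,t\in T .\tag{7}$$
If $s,t$ are comparable, this is monotonicity. Otherwise let $r=s\wedge t$, and let $u\le s$, $u'\le t$ be immediate successors of $r$; they are distinct because $r$ is the longest common initial segment. By (5) and (6),
$$a_r\le a_s\wedge a_t\le(a_s\vee b_s)\wedge(a_t\vee b_t)\le(a_u\vee b_u)\wedge(a_{u'}\vee b_{u'})=a_r .$$

**Step 5: equality of norms.** Let $f=\sum_{t\in F}c_t1_{[0,t]}$ with $F\subseteq T$ finite and nonempty. We may assume that $F$ is closed under $\wedge$, by adding the finitely many meets with coefficient $0$. Let $g=\sum_{t\in F}c_t1_{a_t}\in C(K)$. We compute both norms in terms of $f_r=\sum_{t\in F,\,t\ge r}c_t$, $r\in F$.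

*The norm of $f$.* If $x$ lies in no $[0,t]$ with $t\in F$, then $f(x)=0$. Otherwise $\{t\in F:x\le t\}$ is finite, nonempty and closed under $\wedge$, so it has a minimum $r$. It equals $\{t\in F:t\ge r\}$, because $t\ge r\ge x$ gives the remaining inclusion. So $f(x)=f_r$. Also $f(r)=f_r$ for every $r\in F$. Hence $\|f\|=\max_{r\in F}|f_r|$.

*The norm of $g$.* If $x\in K$ lies in no $a_t$ with $t\in F$, then $g(x)=0$. Otherwise $\{t\in F:x\in a_t\}$ is closed under $\wedge$ by (7) and upward closed in $F$ by (5). So it equals $\{t\in F:t\ge r\}$ for its minimum $r$, and $g(x)=f_r$. Conversely, let $r\in F$. We look for a point of $a_r$ outside $\bigcup\{a_t:t\in F,\ t\not\ge r\}$. For $t\not\ge r$ we have $a_r\cap a_t=a_{r\wedge t}$ with $r\wedge t<r$. The elements $r\wedge t$ with $t\in F$, $t\not\ge r$, all lie below $r$, so they form a finite chain strictly below $r$. If it is nonempty, with largest element $r'$, then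
$$a_r\setminus\bigcup\{a_t:t\in F,\ t\not\ge r\}=a_r\setminus a_{r'}\ne\varnothing$$
by the strictness in (5). If it is empty, the set is $a_r\neq\varnothing$. A point $x$ of this set lies in $a_t$, $t\in F$, exactly when $t\ge r$, so $g(x)=f_r$. Hence $\|g\|=\max_{r\in F}|f_r|=\|f\|$.

**Step 6: the embedding.** By Step 5, a linear combination of the $1_{[0,t]}$ that vanishes has vanishing image. So $1_{[0,t]}\mapsto1_{a_t}$ extends to a well-defined linear isometry from $\operatorname{span}\{1_{[0,t]}:t\in T\}$ into $C(K)$. The span is an algebra, because $1_{[0,s]}1_{[0,t]}=1_{[0,s\wedge t]}$. It vanishes nowhere, since $1_{[0,t]}(t)=1$. It separates points: if $x\neq y$, then after exchanging them if necessary $y\not\le x$, so $1_{[0,x]}$ is $1$ at $x$ and $0$ at $y$. By Stone–Weierstrass the span is dense in $C_0(T)$. So the isometry extends to all of $C_0(T)$, and $C_0(T)$ embeds isometrically into $C(K)=\ell_\infty/c_0$. By the first part of Theorem C, $\ell_\infty/c_0$ is not a dual differentiation space. $\square$
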